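\title{Algebraic digit sets for which Christol's theorem fails}

\begin{abstract}
Let $K_v$ be a completion of a global function field $K$ of characteristic $p$, let $\pi\in K_v$ have positive valuation, and let $\Gamma$ be a set of representatives of the $r$ residue classes of the valuation ring modulo $\pi$. Every element of $K_v$ has an expansion in powers of $\pi$ with digits in $\Gamma$, and one asks whether Christol's theorem persists: is an element algebraic over $K$ exactly when its digits form a $p$-automatic sequence? It was conjectured that this holds whenever $\pi$ and the digits are algebraic over $K$. We disprove the conjecture. A counterexample is $K=\mathbb F_3(z)$, $\pi=z-z^3$, $\Gamma=\{0,1,2-z\}$, where the carries in the expansion of an explicit algebraic element compute Pascal's triangle modulo $2$. For algebraic $\pi$, an algebraic digit set of this kind exists if and only if $r\ge 3$. We also prove that Christol's theorem does persist when the differences of digits span a space of dimension $\log_p r$ over $\mathbb F_p(\pi)$.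
\end{abstract}

\section{Introduction}\label{sec:intro}

Christol's theorem recognizes the algebraic power series over a finite field by their coefficients. A power series in $X$ is an expansion in base $X$ with digits in the field of constants, and both the base and the digits can be chosen differently. This paper is about which choices preserve the theorem.

\subsection*{Expansions and automatic sequences}
Let $K$ be a global function field of characteristic $p$, that is, a field containing $\mathbb F_p$ and an element $t$ transcendental over $\mathbb F_p$ with $[K:\mathbb F_p(t)]<\infty$. Let $v$ be a normalized valuation on $K$: a surjective map $v\colon K^*\to\mathbb Z$ with $v(ab)=v(a)+v(b)$ and $v(a+b)\ge\min\{v(a),v(b)\}$, where $v(0)=+\infty$. Let $A=\{x\in K: v(x)\ge0\}$, let $K_v$ and $A_v$ be the completions of $K$ and $A$, and write $v$ also for the extension of $v$ to $K_v$. An element of $K_v$ is \emph{algebraic} if it is algebraic over $K$, and a subset of $K_v$ is algebraic if all its elements are.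

Fix $\pi\in K_v$ with $e=v(\pi)>0$. The quotient $A_v/\pi A_v$ is a finite $\mathbb F_p$-vector space; let $r=p^s$ be its cardinality. A \emph{digit set} is a complete set $\Gamma\subset A_v$ of representatives of $A_v/\pi A_v$. Every $x\in A_v$ can be written in exactly one way as $\sum_{n\ge0}a_n\pi^n$ with all $a_n\in\Gamma$: the digit $a_0$ must be the representative of the class of $x$, and one continues with $(x-a_0)/\pi\in A_v$. For $x\in K_v$ put $m(x)=\min\{0,\lfloor v(x)/e\rfloor\}$, and $m(0)=0$. Then $\pi^{-m(x)}x\in A_v$, so there is a unique sequence $(a_n)_{n\ge m(x)}$ in $\Gamma$ with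
\[
x=\sum_{n\ge m(x)}a_n\pi^n .
\]
It is the \emph{coefficient sequence} of $x$ with respect to $(\Gamma,\pi)$. The starting index has to be prescribed because $0$ need not be a digit.

Let $k\ge2$. The \emph{$k$-kernel} of a sequence $(b_n)_{n\ge0}$ is the set of subsequences
\[
\{(b_{k^in+j})_{n\ge0}\ :\ i\ge0,\ 0\le j<k^i\},
\]
and $(b_n)$ is \emph{$k$-automatic} if its $k$-kernel is finite. A sequence $(a_n)_{n\ge m}$ is $k$-automatic if $(a_{n+m})_{n\ge0}$ is. The subsequence $(b_{k^in+j})_n$ consists of the terms whose index has prescribed last $i$ digits in base $k$. A finite kernel therefore means that a reader who computes $b_n$ from the digits of $n$, lowest first, needs only a bounded memory of the digits already read.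

\begin{theorem}[Christol; Christol--Kamae--Mend\`es France--Rauzy \cite{CKMR}]\label{thm:christol}
Let $q$ be a power of $p$. A series $\sum_{n\ge0}f_nX^n\in\mathbb F_q[[X]]$ is algebraic over $\mathbb F_q(X)$ if and only if $(f_n)$ is $p$-automatic.
\end{theorem}

\begin{definition}
The pair $(\Gamma,\pi)$ has \emph{property $B$} if, for every $x\in K_v$, the element $x$ is algebraic if and only if its coefficient sequence with respect to $(\Gamma,\pi)$ is $p$-automatic.
\end{definition}

For $K=\mathbb F_q(z)$, the $z$-adic valuation, $\pi=z$ and $\Gamma=\mathbb F_q$, property $B$ is Christol's theorem. It is known that property $B$ forces $\pi$ and $\Gamma$ to be algebraic; the short argument is recalled in Proposition~\ref{prop:necessary}. The following problem comes from \cite{Wang}.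

\medskip
\noindent\textbf{Conjecture.} \emph{The pair $(\Gamma,\pi)$ has property $B$ if and only if $\pi$ and the elements of $\Gamma$ are algebraic.}
\medskip

There are good reasons to expect this. For algebraic $\pi$ and $\Gamma$, automatic digits always give an algebraic sum. The converse implication holds when $r=2$, and when $\Gamma$ is an $\mathbb F_p$-subspace of $A_v$. A general algebraic digit set differs from such a subspace by algebraic multiples of $\pi$. Passing from one digit set to the other produces carries, as in ordinary arithmetic, and the pattern of these carries is read off from the expansion of an algebraic element, so it is automatic. One would guess that automatic input and automatic carries give automatic output.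

\subsection*{Results}
The guess is wrong. Replacing a single digit of a subspace is enough.

\begin{theorem}\label{thm:main}
Let $\pi$ be algebraic with $r\ge3$. Let $Q\ge3$ be a power of $p$ and $g=\sum_{i\ge0}\pi^{Q^i}$. Let $V\subset A$ be an $\mathbb F_p$-subspace that is a digit set, and let $\delta,\eta\in V$ with $\delta\ne0$ and $\eta\notin\{0,-\delta\}$; such $V$, $\delta$, $\eta$ exist. Put $c^*=\eta+\delta$. Then
\[
\Gamma=(V\setminus\{c^*\})\cup\{\gamma^*\},\qquad \gamma^*=c^*-\delta g,
\]
is an algebraic digit set, but $(\Gamma,\pi)$ does not have property $B$: there is an algebraic $x\in A_v$ whose coefficient sequence is not $p$-automatic.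
\end{theorem}

For a suitable $\pi$ all the data lie in a rational function field.

\begin{corollary}\label{cor:F3}
Let $K=\mathbb F_3(z)$ with the $z$-adic valuation, $\pi=z-z^3$ and $\Gamma=\{0,1,2-z\}$. Then $(\Gamma,\pi)$ does not have property $B$. The element $x=\varphi^4+1$, where $\varphi=\sum_{a\ge0}\pi^{(9^a-1)/8}$ satisfies $\varphi=1+\pi\varphi^9$, is algebraic, and its coefficient sequence is not $3$-automatic.
\end{corollary}

The hypothesis $r\ge3$ cannot be dropped.

\begin{theorem}\label{thm:sharp}
Let $(K,v)$ and an algebraic $\pi$ be given. Every algebraic digit set $\Gamma$ gives a pair $(\Gamma,\pi)$ with property $B$ if and only if $r=2$. Moreover, for every $r$ and every algebraic digit set, an element of $K_v$ with $p$-automatic coefficient sequence is algebraic.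
\end{theorem}

Together with Proposition~\ref{prop:necessary}, this shows that the conjecture is true for $r=2$. For arbitrary $r$ there is a sufficient condition in terms of linear algebra.

\begin{theorem}\label{thm:criterion}
Let $\pi$ and $\Gamma$ be algebraic, and let $W$ be the $\mathbb F_p(\pi)$-span of $\{\gamma-\gamma':\gamma,\gamma'\in\Gamma\}$ in $K_v$. Then $\dim_{\mathbb F_p(\pi)}W\ge s$, and if $\dim_{\mathbb F_p(\pi)}W=s$, then $(\Gamma,\pi)$ has property $B$.
\end{theorem}

An algebraic digit set that is an $\mathbb F_p$-subspace is spanned by $s$ elements, so it satisfies the criterion. In Section~\ref{sec:next} we see that in dimension $s+1$ property $B$ can fail and can hold. We do not classify the pairs with property $B$ when $r\ge3$.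

Section~\ref{sec:easy} contains the implications that follow directly from Christol's theorem. Section~\ref{sec:carry} describes the carries caused by changing one digit, Section~\ref{sec:pascal} proves Theorem~\ref{thm:main}, and Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}.

\section{Direct consequences of Christol's theorem}\label{sec:easy}

All sequences below take values in finite sets. We use four facts about them.
\begin{enumerate}
\item[(A1)] If $(b_n)$ is $k$-automatic and $\psi$ is any map, then $(\psi(b_n))$ is $k$-automatic: its kernel is the image under $\psi$ of the kernel of $(b_n)$.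
\item[(A2)] If $(b_n)$ and $(b'_n)$ are $k$-automatic, then so is the sequence of pairs $(b_n,b'_n)$: its kernel embeds in the product of the two kernels.
\item[(A3)] If $Q$ is a power of $p$, the $Q$-kernel of a sequence is contained in its $p$-kernel.
\item[(A4)] An eventually constant sequence is $k$-automatic: if $b_n=\gamma$ for $n\ge n_0$, then every kernel sequence also equals $\gamma$ from index $n_0$ on, because $k^in+j\ge n$.
\end{enumerate}
An element of $A_v$ has $m(x)=0$. Hence every sequence $(a_n)_{n\ge0}$ in $\Gamma$ is the coefficient sequence of its sum $\sum_{n\ge0}a_n\pi^n$.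

\begin{proposition}\label{prop:necessary}
If $(\Gamma,\pi)$ has property $B$, then $\pi$ and $\Gamma$ are algebraic.
\end{proposition}

\begin{proof}
Let $\gamma\ne\gamma'$ be digits; every digit occurs in such a pair since $r\ge2$. By (A4) the sequences $(\gamma,\gamma,\gamma,\dots)$, $(\gamma',\gamma,\gamma,\dots)$ and $(\gamma,\gamma',\gamma,\gamma,\dots)$ are $p$-automatic, so their sums $u=\gamma/(1-\pi)$, $u+(\gamma'-\gamma)$ and $u+\pi(\gamma'-\gamma)$ are algebraic. Then $\gamma'-\gamma\neq0$ and $\pi(\gamma'-\gamma)$ are algebraic, hence $\pi$ is, and so is $\gamma=(1-\pi)u$.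
\end{proof}

\emph{From now on $\pi$ is algebraic.} This has three consequences that are used throughout.

First, it suffices to consider $x\in A_v$. Indeed, if $m=m(x)$, then $\pi^{-m}x\in A_v$ has coefficient sequence $(a_{n+m})_{n\ge0}$, and it is algebraic if and only if $x$ is.

Second, the ground field can be replaced by $F=\mathbb F_p(\pi)$. A nonzero element algebraic over $\mathbb F_p$ is a root of unity and has valuation $0$, so $\pi$ is transcendental over $\mathbb F_p$. The field $K(\pi)$ is algebraic over $\mathbb F_p(t)$, so it has transcendence degree $1$ over $\mathbb F_p$, and it is therefore algebraic over $F$. Thus an element of $K_v$ is algebraic over $K$ if and only if it is algebraic over $K(\pi)$, if and only if it is algebraic over $F$.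

Third, Christol's theorem applies to series in $\pi$ over the prime field. The substitution $f(X)\mapsto f(\pi)$ is a ring homomorphism $\mathbb F_p[[X]]\to A_v$, injective because $v(f(\pi))=e\cdot\operatorname{ord}f$. It identifies $\mathbb F_p((X))$ with a subfield $M=\mathbb F_p((\pi))$ of $K_v$ and $\mathbb F_p(X)$ with $F$. Theorem~\ref{thm:christol} becomes:
\begin{enumerate}
\item[(C)] for $f_n\in\mathbb F_p$, the element $\sum_{n\ge0}f_n\pi^n$ is algebraic if and only if $(f_n)$ is $p$-automatic.
\end{enumerate}

\begin{proposition}\label{prop:easy}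
Let $\Gamma$ be an algebraic digit set. If the coefficient sequence of $x\in K_v$ is $p$-automatic, then $x$ is algebraic.
\end{proposition}

\begin{proof}
Let $x=\sum_{n\ge0}a_n\pi^n\in A_v$. For $\gamma\in\Gamma$ the indicator sequence of $\{n:a_n=\gamma\}$ is $p$-automatic by (A1), so $f_\gamma=\sum_{a_n=\gamma}\pi^n$ is algebraic by (C). Hence $x=\sum_{\gamma\in\Gamma}\gamma f_\gamma$ is algebraic.
\end{proof}

The converse asks us to recover the series $f_\gamma$ from $x$. They satisfy two linear relations, $\sum_\gamma\gamma f_\gamma=x$ and $\sum_\gamma f_\gamma=1/(1-\pi)$. With two digits these relations determine the $f_\gamma$.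

\begin{proposition}\label{prop:r2}
If $r=2$, then $(\Gamma,\pi)$ has property $B$ for every algebraic digit set $\Gamma$.
\end{proposition}

\begin{proof}
Here $p=2$. Let $\Gamma=\{\gamma_0,\gamma_1\}$, let $x=\sum_{n\ge0}a_n\pi^n\in A_v$ be algebraic, and write $a_n=\gamma_{\varepsilon_n}=\gamma_0+\varepsilon_n(\gamma_1-\gamma_0)$ with $\varepsilon_n\in\{0,1\}$. Then
\[
\sum_{n\ge0}\varepsilon_n\pi^n=\frac{x-\gamma_0/(1-\pi)}{\gamma_1-\gamma_0}
\]
is algebraic, so $(\varepsilon_n)$ is $2$-automatic by (C), and $(a_n)$ is $2$-automatic by (A1). The other implication is Proposition~\ref{prop:easy}.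
\end{proof}

Theorem~\ref{thm:sharp} follows from Propositions~\ref{prop:easy} and~\ref{prop:r2} and, for $r\ge3$, from Theorem~\ref{thm:main}.

\section{Changing one digit}\label{sec:carry}

Suppose that we know the expansion of $x$ with digits in a subspace $V$, and that one digit $c^*$ is replaced by $c^*-\delta h$, where $h$ is a series in $\pi$ without constant term. Each time the new digit is written at a position $n$, the amount $\delta h\pi^n$ is missing and must be added to the later positions. This is a carry, and the next lemma does the bookkeeping.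

\begin{lemma}\label{lem:carry}
Let $V\subset A_v$ be an $\mathbb F_p$-subspace that is a digit set. Let $c^*,\delta\in V$ and $h=\sum_{i\ge1}h_i\pi^i$ with $h_i\in\mathbb F_p$, and put $\gamma^*=c^*-\delta h$ and $\Gamma=(V\setminus\{c^*\})\cup\{\gamma^*\}$. Then $\Gamma$ is a digit set. Let $x=\sum_{n\ge0}x_n\pi^n$ with $x_n\in V$, and define $d_n\in V$ and $y_n\in\{0,1\}$ recursively by
\begin{equation}\label{eq:carry}
d_n=x_n+\delta\sum_{i=1}^{n}h_i\,y_{n-i},\qquad y_n=1\iff d_n=c^* .
\end{equation}
Then the coefficient sequence $(a_n)$ of $x$ with respect to $(\Gamma,\pi)$ is given by $a_n=d_n-y_n\delta h$. In particular $y_n=1$ if and only if $a_n=\gamma^*$.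
\end{lemma}

\begin{proof}
Since $h\in\pi A_v$ we have $\gamma^*\equiv c^*\pmod{\pi A_v}$, so $\Gamma$ is a digit set. The elements $d_n$ lie in $V$ because $V$ is a subspace. Put $a_n=d_n-y_n\delta h$. If $y_n=1$ then $a_n=\gamma^*$, and if $y_n=0$ then $a_n=d_n\in V\setminus\{c^*\}$; so $a_n\in\Gamma$, and the last assertion holds. Multiplying out the convergent series,
\[
\sum_na_n\pi^n=\sum_nd_n\pi^n-\delta\Big(\sum_{i\ge1}h_i\pi^i\Big)\Big(\sum_my_m\pi^m\Big)=\sum_n\Big(d_n-\delta\sum_{i=1}^nh_iy_{n-i}\Big)\pi^n=x,
\]
and uniqueness of the expansion finishes the proof.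
\end{proof}

The first half of \eqref{eq:carry} is linear, and the test $d_n=c^*$ is not. The output of the test is fed back into the later $d_n$, and the heuristic of the introduction overlooks this feedback. How much harm it does depends on how far the carries travel.

\begin{example}\label{ex:short}
Let $K=\mathbb F_3(z)$, $V=\mathbb F_3$, $c^*=2$, $\delta=1$ and $\Gamma=\{0,1,2-z\}$. For $\pi=z$ we have $h=\pi$, and \eqref{eq:carry} reads $d_n=x_n+y_{n-1}$. One bit of memory suffices to convert one expansion into the other, and property $B$ holds: this is the case $W=\mathbb F_3(z)=F$, $\dim W=1=s$ of Theorem~\ref{thm:criterion}. Now keep $\Gamma$ and take $\pi=z-z^3$. Since cubing is additive and continuous,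
\[
\sum_{i\ge0}\pi^{3^i}=\sum_{i\ge0}\big(z^{3^i}-z^{3^{i+1}}\big)=z .
\]
So $h=\sum_i\pi^{3^i}$, and the digit $2-z$ at position $m$ sends a carry to each of the positions $m+1,\ m+3,\ m+9,\dots$
\end{example}

\section{Carries that compute Pascal's triangle}\label{sec:pascal}

Let $Q$, $g$, $V$, $\delta$, $\eta$, $c^*$, $\gamma^*$, $\Gamma$ be as in Theorem~\ref{thm:main}. With $h=g$, the recursion \eqref{eq:carry} becomes
\begin{equation}\label{eq:rule}
k_n=\#\{i\ge0: Q^i\le n,\ y_{n-Q^i}=1\},\qquad d_n=x_n+k_n\delta,\qquad y_n=1\iff d_n=c^* .
\end{equation}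
The integer $k_n$ counts the carries that arrive at $n$, and $y_n=1$ means that $n$ emits carries.

\subsection*{The choice of $x$}
We need an algebraic $x$ for which $(y_n)$ can be computed exactly and is not automatic. The difficulty is that each emitting position sends infinitely many carries, which may cause further emissions everywhere. The value of $x_n$ controls this. If $x_n=0$ and at most one carry arrives, then $d_n\in\{0,\delta\}$, and $n$ stays silent because $c^*\notin\{0,\delta\}$. If $x_n=\eta$ and at most two carries arrive, then $n$ emits exactly when one carry arrives, so $y_n$ is the sum modulo $2$ of two earlier values. We therefore look for a set $S$ of positions, where $x_n=\eta$, with three properties: the series $\sum_{n\in S}\pi^n$ is algebraic; a position outside $S$ has at most one predecessor $n-Q^i$ in $S$; and a position in $S$ has at most two, arranged so that the sums modulo $2$ produce something that bounded memory cannot follow.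

Adding $Q^i$ raises one digit in base $Q$ by one. So let the base-$Q$ digits of an element of $S$ hold two counters $a$ and $b$ in unary notation, one on the even positions and one on the odd positions. For $a,b\ge0$ put
\[
N(a,b)=\sum_{0\le i<a}Q^{2i}+\sum_{0\le j<b}Q^{2j+1},\qquad S=\{N(a,b):a,b\ge0\}.
\]
The digits of $N(a,b)$ are $1$ at the positions in $E_a=\{0,2,\dots,2a-2\}$ and $O_b=\{1,3,\dots,2b-1\}$ and $0$ elsewhere. In particular $N$ is injective and $N(0,0)=0$. Define
\begin{equation}\label{eq:x}
x=\sum_{n\ge0}x_n\pi^n,\qquad x_0=c^*,\qquad x_n=\eta\ \ (n\in S\setminus\{0\}),\qquad x_n=0\ \ (n\notin S).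
\end{equation}
The value $x_0=c^*$ starts the process.

\subsection*{The smallest case}
Take $K=\mathbb F_3(z)$, $\pi=z-z^3$, $Q=3$, $V=\mathbb F_3$ and $\delta=\eta=1$. Then $c^*=2$, and $g=z$ by Example~\ref{ex:short}, so $\Gamma=\{0,1,2-z\}$. The elements of $S$ up to $13$ are $0,1,3,4,10,13$, with ternary expansions $0$, $1$, $10$, $11$, $101$, $111$. We run \eqref{eq:rule}. Position $0$ has $d_0=2$ and sends carries to $1,3,9,\dots$ Position $1$ receives one carry, so $d_1=1+1=2$, and it sends carries to $2,4,10,\dots$ Position $2$ is not in $S$; it receives one carry, $d_2=0+1=1$, and it stays silent. Position $3$ receives one carry, from $0$, and sends carries to $4,6,12,\dots$ Position $4$ receives two carries, from $1$ and $3$, so $d_4=1+2=0$ and it stays silent. Positions $5$ to $9$ are not in $S$ and receive at most one carry each. Position $10$ receives one carry, from $1$, and sends carries to $11,13,\dots$ Position $13$ receives one carry, from $10$, and none from the silent position $4$. In summary: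
\[
\begin{array}{c|cccccccccccccc}
n&0&1&2&3&4&5&6&7&8&9&10&11&12&13\\ \hline
x_n&2&1&0&1&1&0&0&0&0&0&1&0&0&1\\
k_n&0&1&1&1&2&0&1&0&0&1&1&1&1&1\\
d_n&2&2&1&2&0&0&1&0&0&1&2&1&1&2\\
y_n&1&1&0&1&0&0&0&0&0&0&1&0&0&1
\end{array}
\]
Carries that leave $S$ die at once. Inside $S$, the position $4=N(1,1)$ listens to $N(0,1)$ and $N(1,0)$, and $13=N(2,1)$ listens to $N(1,1)$ and $N(2,0)$. This is Pascal's rule on the grid of pairs $(a,b)$, shown in Figure~\ref{fig:grid}: the values $y_4=0$ and $y_{13}=1$ are the parities of $\binom21$ and $\binom32$.

\begin{figure}[ht]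
\centering
\begin{tikzpicture}[x=2cm,y=1.25cm]
\foreach \x/\y/\n/\f in {0/0/0/25,1/0/1/25,2/0/10/25,3/0/91/25,4/0/820/25,
0/1/3/25,1/1/4/0,2/1/13/25,3/1/94/0,4/1/823/25,
0/2/30/25,1/2/31/25,2/2/40/0,3/2/121/0,4/2/850/25,
0/3/273/25,1/3/274/0,2/3/283/0,3/3/364/0,4/3/1093/25}
  \node[draw,rounded corners,fill=black!\f,minimum width=1cm] (p\x\y) at (\x,\y) {$\n$};
\foreach \y in {0,1,2,3} \foreach \x/\w in {0/1,1/2,2/3,3/4} \draw[->] (p\x\y) -- (p\w\y);
\foreach \x in {0,1,2,3,4} \foreach \y/\w in {0/1,1/2,2/3} \draw[->] (p\x\y) -- (p\x\w);
\foreach \x in {0,1,2,3,4} \node at (\x,-0.6) {$a=\x$};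
\foreach \y in {0,1,2,3} \node at (-0.65,\y) {$b=\y$};
\end{tikzpicture}
\caption{The integers $N(a,b)=(9^a-1)/8+3(9^b-1)/8$ for $Q=3$. An arrow joins $m$ to $n$ when $n-m$ is a power of $3$. A shaded position carries the digit $2-z$ in the expansion of $x$; apart from $0$, a position is shaded when exactly one of the positions pointing to it is shaded, and this happens when $\binom{a+b}{a}$ is odd.}
\label{fig:grid}
\end{figure}

\subsection*{The general proof}
We verify the three properties of $S$ in turn.

\begin{lemma}\label{lem:alg}
Let $\varphi=\sum_{a\ge0}\pi^{(Q^{2a}-1)/(Q^2-1)}$. Then $\varphi=1+\pi\varphi^{Q^2}$ and $x=\eta\varphi^{1+Q}+\delta$. In particular $x$ is algebraic.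
\end{lemma}

\begin{proof}
The exponent $(Q^{2a}-1)/(Q^2-1)$ equals $N(a,0)$, and $N(a+1,0)=1+Q^2N(a,0)$, $N(0,b)=QN(b,0)$. Raising to a power of $p$ is additive and continuous on $A_v$. Hence $\pi\varphi^{Q^2}=\sum_a\pi^{N(a+1,0)}=\varphi-1$ and $\varphi^Q=\sum_b\pi^{N(0,b)}$. As $N(a,b)=N(a,0)+N(0,b)$ and $N$ is injective, $\varphi\cdot\varphi^Q=\sum_{n\in S}\pi^n$. By \eqref{eq:x} and $x_0=\eta+\delta$ we get $x=\eta\varphi^{1+Q}+\delta$, where $\eta,\delta\in K$ and $\varphi$ is a root of $\pi T^{Q^2}-T+1$.
\end{proof}

\begin{lemma}\label{lem:pairs}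
For $n\ge0$ consider the pairs $(m,i)$ with $m\in S$, $i\ge0$ and $m+Q^i=n$.
\begin{enumerate}
\item[(i)] If $n=N(a,b)$, the pairs are exactly $(N(a-1,b),\,2a-2)$, when $a\ge1$, and $(N(a,b-1),\,2b-1)$, when $b\ge1$.
\item[(ii)] If $n\notin S$, there is at most one pair.
\end{enumerate}
\end{lemma}

\begin{proof}
Elements of $S$ have base-$Q$ digits $0$ and $1$, and $Q\ge3$. So for $m\in S$ the digits of $m+Q^i$ are those of $m$, except that the digit at position $i$ is larger by one.

(i) The listed pairs are solutions by the definition of $N$. Conversely, let $(N(a',b'),i)$ be a solution. If $i$ is even, the digits at odd positions agree, so $b'=b$; the digit sums over even positions give $a'+1=a$; and then $Q^i=N(a,b)-N(a-1,b)=Q^{2a-2}$. If $i$ is odd, the digits at even positions give $a'=a$, the digit sums over odd positions give $b'+1=b$, and $Q^i=N(a,b)-N(a,b-1)=Q^{2b-1}$.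

(ii) Let $(m,i)\ne(m',i')$ be two pairs for the same $n$, with $m=N(a,b)$ and $m'=N(a',b')$. We show that $n\in S$. Suppose that $i\equiv i'\pmod2$. Computing the digit sums of $n$ over even positions and over odd positions from both expressions gives $a=a'$ and $b=b'$. Then $m=m'$ and $i=i'$, a contradiction. So we may assume that $i$ is even and $i'$ is odd. From $n=m'+Q^{i'}$, the digits of $n$ at even positions are those of $m'$: ones on $E_{a'}$ and zeros elsewhere. From $n=m+Q^i$, the digits of $n$ at odd positions are those of $m$: ones on $O_b$ and zeros elsewhere. Hence $n=N(a',b)\in S$.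
\end{proof}

\begin{proposition}\label{prop:pascal}
For $x$ as in \eqref{eq:x}, the solution of \eqref{eq:rule} satisfies $y_n=0$ for $n\notin S$ and $y_{N(a,b)}\equiv\binom{a+b}{a}\pmod2$ for all $a,b\ge0$.
\end{proposition}

\begin{proof}
We use induction on $n$. By the induction hypothesis only predecessors $n-Q^i\in S$ contribute to $k_n$.

If $n\notin S$, then $k_n\in\{0,1\}$ by Lemma~\ref{lem:pairs}(ii), so $d_n\in\{0,\delta\}$. We have $c^*=\eta+\delta\ne0$ because $\eta\ne-\delta$, and $c^*\ne\delta$ because $\eta\ne0$. So $y_n=0$.

If $n=0$, then $k_0=0$ and $d_0=c^*$, so $y_0=1=\binom00$.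

If $n=N(a,b)$ with $(a,b)\ne(0,0)$, then Lemma~\ref{lem:pairs}(i) gives $k_n=y_{N(a-1,b)}+y_{N(a,b-1)}\in\{0,1,2\}$, where a term with a negative argument is omitted. The equality $d_n=c^*$ reads $(k_n-1)\delta=0$. Since $k_n-1\in\{-1,0,1\}$ and $\delta\ne0$, it holds if and only if $k_n=1$, in every characteristic. Thus $y_n\equiv k_n\pmod2$. For $a,b\ge1$ we obtain
\[
y_n\equiv\binom{a+b-1}{a-1}+\binom{a+b-1}{a}=\binom{a+b}{a}\pmod2,
\]
and for $a=0$ or $b=0$ the single remaining term is $1$, as is $\binom{a+b}{a}$.
\end{proof}

It remains to show that $(y_n)$ is not automatic. The last $2b$ digits of $N(b+c,b)$ are all equal to $1$. A reader with bounded memory cannot remember how many ones it has read, while the parity of $\binom{2b+c}{b}$, as a function of $c$, distinguishes infinitely many values of $b$. In Figure~\ref{fig:grid}, the row $b=1$ read from the diagonal to the right begins $0,1$, and the row $b=2$ begins $0,0,1$.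

\begin{proposition}\label{prop:nonauto}
The $Q$-kernel of $(y_n)$ is infinite.
\end{proposition}

\begin{proof}
For $b\ge0$ we have $N(b,b)=1+Q+\dots+Q^{2b-1}<Q^{2b}$, so the sequence $u^{(b)}$ defined by $u^{(b)}_n=y_{Q^{2b}n+N(b,b)}$ belongs to the $Q$-kernel. For $c\ge0$,
\[
Q^{2b}N(c,0)+N(b,b)=\sum_{b\le i<b+c}Q^{2i}+N(b,b)=N(b+c,b),
\]
so $u^{(b)}_{N(c,0)}\equiv\binom{2b+c}{b}\pmod2$ by Proposition~\ref{prop:pascal}.

We use a case of Lucas' theorem: $\binom{\nu}{2^l}$ is odd if and only if the binary digit of $\nu$ at position $l$ is $1$. Indeed, if $\nu=\sum_{\tau\in I}2^\tau$, then $(1+T)^\nu=\prod_{\tau\in I}(1+T^{2^\tau})$ in $\mathbb F_2[T]$, and $T^{2^l}$ occurs in this product if and only if $l\in I$. Take $b=2^l$ and $\nu=2^{l+1}+c$ with $0\le c\le2^l$. The digit of $\nu$ at position $l$ is $0$ for $c<2^l$ and $1$ for $c=2^l$. So the least $c$ with $u^{(2^l)}_{N(c,0)}=1$ is $c=2^l$, and the sequences $u^{(2^l)}$, $l\ge0$, are pairwise distinct.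
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The data exist. Since $K$ is dense in $K_v$, the map $A\to A_v/\pi A_v$ is surjective. Lift an $\mathbb F_p$-basis of $A_v/\pi A_v$ to $\omega_1,\dots,\omega_s\in A$; then $V=\bigoplus_i\mathbb F_p\omega_i$ maps bijectively onto $A_v/\pi A_v$. As $|V|=r\ge3$, there are $\delta\ne0$ and $\eta\notin\{0,-\delta\}$ in $V$.

By Lemma~\ref{lem:carry}, $\Gamma$ is a digit set. It is algebraic because $V\subset K$ and $g-g^Q=\pi$. The element $x\in A_v$ of \eqref{eq:x} is algebraic by Lemma~\ref{lem:alg}. If its coefficient sequence $(a_n)$ were $p$-automatic, then $(y_n)$, the indicator sequence of $a_n=\gamma^*$, would be $p$-automatic by (A1), and its $Q$-kernel would be finite by (A3). This contradicts Proposition~\ref{prop:nonauto}.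
\end{proof}

Corollary~\ref{cor:F3} is the case $Q=3$, $V=\mathbb F_3$, $\delta=\eta=1$ treated above, with $x=\varphi^4+1$ by Lemma~\ref{lem:alg}.

\begin{remark}
The hypothesis $r\ge3$ is what allows $c^*\notin\{0,\delta\}$; for $r=2$ the set $V=\{0,\delta\}$ leaves no room. The hypothesis $Q\ge3$ is used only in Lemma~\ref{lem:pairs}, which fails for $Q=2$: then $N(0,1)=2=N(1,0)+2^0$ is an extra pair in (i). The modulus $2$ in Proposition~\ref{prop:pascal} comes from the rule ``exactly one of two'' and not from the characteristic; the argument covers $p=2$, $r\ge4$, with $Q=4$ for instance.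
\end{remark}

\section{Digit sets with bounded memory}\label{sec:criterion}

We prove Theorem~\ref{thm:criterion}. The plan is to write everything in coordinates over $M=\mathbb F_p((\pi))$, where (C) applies, and to show that the hypothesis $\dim W=s$ makes the carries depend on a bounded number of earlier digits. Two points need proof: the coordinates of an algebraic element are algebraic, and a recursion with bounded memory preserves automaticity.

\subsection*{Coordinates of algebraic elements}
The first point must allow for $K_v/M$ to be inseparable. For example, let $K=\mathbb F_p(z)$ and $\pi=z^p$, with the basis $1,z,\dots,z^{p-1}$. The coordinates of $\sum_nf_nz^n$ are the series $\sum_nf_{pn+j}\pi^n$, $0\le j<p$. Step~1 below handles this phenomenon, Step~2 handles separable extensions, and Step~3 combines them.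

\begin{lemma}\label{lem:coord}
Let $\omega_1,\dots,\omega_s\in A_v$ be algebraic elements that lift an $\mathbb F_p$-basis of $A_v/\pi A_v$. Then $A_v=\bigoplus_i\mathbb F_p[[\pi]]\,\omega_i$ and $K_v=\bigoplus_iM\omega_i$. If $x=\sum_ix_i\omega_i$ with $x_i\in M$ is algebraic, then all $x_i$ are algebraic.
\end{lemma}

\begin{proof}
The set $\bigoplus_i\mathbb F_p\omega_i$ is a digit set. Writing each digit in coordinates, existence and uniqueness of expansions give the first decomposition, and the second follows since $K_v=\bigcup_{j}\pi^{-j}A_v$. Let $L$ be the field of all elements of $M$ that are algebraic over $F$. We must show that $x_i\in L$.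

\emph{Step 1. Let $\rho$ be a power of $p$. The elements $1,\pi,\dots,\pi^{\rho-1}$ are linearly independent over $M^\rho=\{f^\rho:f\in M\}$, and every $f\in L$ can be written as $f=\sum_{j<\rho}\pi^jf_j^\rho$ with $f_j\in L$.} For nonzero $f_j\in M$ the $\pi$-adic order of $\pi^jf_j^\rho$ is congruent to $j$ modulo $\rho$. So the nonzero terms of a sum $\sum_{j<\rho}\pi^jf_j^\rho$ have distinct orders and cannot cancel, which proves independence. Since $F^\rho=\mathbb F_p(\pi^\rho)$ and $\pi$ is a root of $T^\rho-\pi^\rho$, it follows that $[F:F^\rho]=\rho$. For $f\in L$ let $E=F(f)$, a finite extension of $F$ inside $L$. The map $u\mapsto u^\rho$ is an isomorphism $E\to E^\rho$ taking $F$ to $F^\rho$, so $[E^\rho:F^\rho]=[E:F]$. From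
\[
[E:E^\rho]\,[E^\rho:F^\rho]=[E:F]\,[F:F^\rho]
\]
we get $[E:E^\rho]=\rho$. Hence $1,\pi,\dots,\pi^{\rho-1}$ is a basis of $E$ over $E^\rho$.

\emph{Step 2. If $\theta\in K_v$ is algebraic of degree $D$ over $L$, then $1,\theta,\dots,\theta^{D-1}$ are linearly independent over $M$.} Let $G$ be the minimal polynomial of $\theta$ over $L$ and let $G_1\in M[T]$ be a monic factor of $G$. The coefficients of $G_1$ are polynomials in roots of $G$, so they are algebraic over $F$; they lie in $M$, hence in $L$. So $G_1$ is $1$ or $G$, and $G$ is irreducible over $M$.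

\emph{Step 3.} For an element algebraic over a field of characteristic $p$, all sufficiently high $p^k$-th powers are separable over that field. Choose $\rho=p^k$ such that $x^\rho,\omega_1^\rho,\dots,\omega_s^\rho$ are separable over $L$. By the primitive element theorem they generate a simple extension $L(\theta)$, of degree $D$ say. Using Step~1 for the coordinates, write
\[
\omega_i^\rho=\sum_{u<D}\sum_{j<\rho}\theta^u\pi^j\alpha_{iuj}^\rho,\qquad x^\rho=\sum_{u<D}\sum_{j<\rho}\theta^u\pi^j\beta_{uj}^\rho,\qquad\alpha_{iuj},\beta_{uj}\in L .
\]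
For $\xi_1,\dots,\xi_s\in M$ we then have
\[
\Big(\sum_i\xi_i\omega_i-x\Big)^{\rho}=\sum_{u<D}\theta^u\sum_{j<\rho}\pi^j\Big(\sum_i\alpha_{iuj}\xi_i-\beta_{uj}\Big)^{\rho}.
\]
By Step~2 and then Step~1, the right side vanishes if and only if $\sum_i\alpha_{iuj}\xi_i=\beta_{uj}$ for all $u,j$. The left side vanishes if and only if $\xi_i=x_i$ for all $i$. So $(x_i)$ is the only solution over $M$ of a linear system with coefficients in $L$. The ranks of the matrix and of the augmented matrix of the system do not change from $L$ to $M$, so the system has a solution over $L$, and this solution is $(x_i)$.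
\end{proof}

\begin{remark}
In the language of \cite{Lang}: Step~1 says that $L^{1/p}=\bigoplus_{j<p}\pi^{j/p}L$ is linearly disjoint from $M$ over $L$, so $M/L$ is separable by MacLane's criterion. As $L$ is also algebraically closed in $M$, the extension $M/L$ is regular, that is, linearly disjoint from an algebraic closure of $L$.
\end{remark}

\subsection*{Recursions with finitely many states}
In the next lemma a machine reads the terms of a sequence one after another, in the order $n=0,1,2,\dots$, whereas automaticity concerns the digits of $n$. The link is that a block of $p^i$ consecutive terms acts on the finite set of states by a map, and there are only finitely many ways to assign such maps.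

\begin{lemma}\label{lem:transducer}
Let $(w_n)_{n\ge0}$ be a $p$-automatic sequence with values in a finite set $\Sigma$. Let $Z$ be a finite set, $f\colon Z\times\Sigma\to Z$ a map, $\zeta_0\in Z$, and $\zeta_{n+1}=f(\zeta_n,w_n)$. Then $(\zeta_n)_{n\ge0}$ is $p$-automatic.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the $p$-kernel of $(w_n)$ and put $\mathbf w_n=(\kappa(n))_{\kappa\in\mathcal K}\in\Sigma^{\mathcal K}$. For $0\le\tau<p^i$ let $\kappa_{i,\tau}\in\mathcal K$ be the sequence $(w_{p^in+\tau})_n$, so that $w_{p^in+\tau}$ is the $\kappa_{i,\tau}$-coordinate of $\mathbf w_n$. For $0\le j\le p^i$ define $H_{i,j}\colon\Sigma^{\mathcal K}\to Z^Z$ by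
\[
H_{i,j}(\mathbf w)=f(\,\cdot\,,\mathbf w_{\kappa_{i,j-1}})\circ\dots\circ f(\,\cdot\,,\mathbf w_{\kappa_{i,0}}),
\]
where $\mathbf w_\kappa$ is the $\kappa$-coordinate of $\mathbf w$ and the empty composition is the identity. Applying the recursion $j$ times gives
\[
\zeta_{p^in+j}=H_{i,j}(\mathbf w_n)(\zeta_{p^in})\qquad(0\le j\le p^i,\ n\ge0).
\]
For $j=p^i$ this is a recursion for the sequence $(\zeta_{p^in})_n$ with initial value $\zeta_0$, so this sequence is determined by the map $H_{i,p^i}$. For $j<p^i$ the kernel sequence $(\zeta_{p^in+j})_n$ is then determined by the pair $(H_{i,p^i},H_{i,j})$. There are finitely many maps $\Sigma^{\mathcal K}\to Z^Z$, so the $p$-kernel of $(\zeta_n)$ is finite.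
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:criterion}}
Fix $\gamma_0\in\Gamma$. The differences $\gamma-\gamma_0$ represent all classes of $A_v/\pi A_v$, so among them there are $\omega_1,\dots,\omega_s$ that lift an $\mathbb F_p$-basis. They are algebraic, lie in $W$, and are linearly independent over $M\supset F$ by Lemma~\ref{lem:coord}. Hence $\dim W\ge s$.

Assume that $\dim W=s$. Then $\omega_1,\dots,\omega_s$ is a basis of $W$, so $\gamma-\gamma_0=\sum_iR_i(\gamma)\omega_i$ with $R_i(\gamma)\in F$. This is the only use of the hypothesis: without it, Lemma~\ref{lem:coord} gives coordinates that are algebraic but not necessarily rational. By the same lemma $R_i(\gamma)\in\mathbb F_p[[\pi]]$, so in lowest terms the denominator of $R_i(\gamma)$ is not divisible by $\pi$. Hence there are a polynomial $P\in\mathbb F_p[\pi]$ with constant term $1$ and an integer $J\ge1$ such that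
\[
P\cdot R_i(\gamma)=\sum_{j=0}^J\lambda_{i,j}(\gamma)\pi^j,\qquad\lambda_{i,j}(\gamma)\in\mathbb F_p,
\]
for all $i$ and $\gamma$. Write $\lambda_j(\gamma)=(\lambda_{i,j}(\gamma))_i\in\mathbb F_p^s$. Since $P\equiv1\pmod{\pi}$, we have $\gamma-\gamma_0\equiv\sum_i\lambda_{i,0}(\gamma)\omega_i\pmod{\pi A_v}$. So $\lambda_0(\gamma)$ determines the class of $\gamma$, and $\lambda_0\colon\Gamma\to\mathbb F_p^s$ is an injection between sets of size $r$, hence a bijection.

Let $x=\sum_{n\ge0}a_n\pi^n\in A_v$ be algebraic. Then
\[
P\cdot\Big(x-\frac{\gamma_0}{1-\pi}\Big)=\sum_{n\ge0}\pi^nP\cdot(a_n-\gamma_0)=\sum_iX_i\omega_i,\qquad X_i=\sum_{n\ge0}\pi^n\sum_{j=0}^J\lambda_{i,j}(a_n)\pi^j .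
\]
The left side is algebraic, so each $X_i\in\mathbb F_p[[\pi]]$ is algebraic by Lemma~\ref{lem:coord}. Let $w_n\in\mathbb F_p^s$ be the vector of the coefficients of $\pi^n$ in $X_1,\dots,X_s$. By (C) and (A2), $(w_n)$ is $p$-automatic. Let $a_n=\ast$ be a blank symbol for $n<0$ and put $\lambda_j(\ast)=0$. Comparing coefficients gives $w_n=\sum_{j=0}^J\lambda_j(a_{n-j})$, that is,
\begin{equation}\label{eq:decode}
a_n=\lambda_0^{-1}\Big(w_n-\sum_{j=1}^J\lambda_j(a_{n-j})\Big).
\end{equation}
Let $Z=(\Gamma\cup\{\ast\})^J$ and $\zeta_n=(a_{n-1},\dots,a_{n-J})\in Z$. The right side of \eqref{eq:decode} is a function of $(\zeta_n,w_n)$ defined on all of $Z\times\mathbb F_p^s$, and therefore so is $\zeta_{n+1}=(a_n,\dots,a_{n-J+1})$. By Lemma~\ref{lem:transducer}, $(\zeta_n)$ is $p$-automatic, and by (A2) and (A1) so is $(a_n)$. The other implication of property $B$ is Proposition~\ref{prop:easy}. \qed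

\section{Dimension $s+1$}\label{sec:next}

The bound in Theorem~\ref{thm:criterion} cannot be relaxed to $s+1$. For the digit set of Theorem~\ref{thm:main}, the space $W$ lies in the $F$-span of $V$ and $\delta g$, so $\dim W\le s+1$, and property $B$ fails. On the other hand, the condition $\dim W=s$ is not necessary for property $B$. In the following example the carries travel arbitrarily far, but they never reach the coordinate that decides whether a carry is emitted, so there is no feedback.

\begin{example}
Let $K=\mathbb F_9(z)$, $\pi=z$ and $\mathbb F_9=\mathbb F_3\oplus\mathbb F_3\iota$, so that $s=2$. Let $g\in z\mathbb F_3[[z]]$ be algebraic and not rational. One choice is $g=\sum_iz^{3^i}$: it satisfies $g-g^3=z$, while for a rational function $g$ of degree $d$ the degree of $g-g^3$ is $3d$ if $d>0$ and at most $0$ otherwise. Put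
\[
\Gamma=\{a+b\iota+b^2g\ :\ a,b\in\mathbb F_3\},
\]
an algebraic digit set. The space $W$ contains $1$, $\iota+g$ and $-\iota+g$, so it is the $\mathbb F_3(z)$-span of $1,\iota,g$. These are independent, since $1,\iota$ are independent over $\mathbb F_3((z))$ and $1,g\in\mathbb F_3((z))$ are independent over $\mathbb F_3(z)$. Thus $\dim W=3=s+1$.

Let $x=\sum_{n\ge0}(a_n+b_n\iota+b_n^2g)z^n$ be algebraic. By Theorem~\ref{thm:christol} its coefficients as a power series over $\mathbb F_9$ form a $3$-automatic sequence. Since $\sum_n(a_n+b_n^2g)z^n\in\mathbb F_3[[z]]$, the $\iota$-component of the coefficient of $z^n$ is $b_n$. By (A1), $(b_n)$ and $(b_n^2)$ are $3$-automatic. By (C),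
\[
\sum_na_nz^n=x-\iota\sum_nb_nz^n-g\sum_nb_n^2z^n
\]
is algebraic, and then $(a_n)$ is $3$-automatic, again by (C). By (A2) and (A1) the coefficient sequence of $x$ with respect to $(\Gamma,z)$ is $3$-automatic. With Proposition~\ref{prop:easy}, the pair $(\Gamma,z)$ has property $B$.
\end{example}

\begin{thebibliography}{9}

\bibitem{CKMR}
Christol, Kamae, Mend\`es France, and Rauzy, 1980.

\bibitem{Lang}
Lang, \emph{Algebra}, Ch.~VIII, \S4.

\bibitem{Wang}
Chunlin Wang, \emph{Expansions in completions of global function fields}, arXiv:2404.09175 (2024).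

\end{thebibliography}
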